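# Sparse cutsets and the maximum degree: why the saving stays bounded

## A saving that seems to grow with the degree

The answer one would first guess is "yes, large degree leaves room for a large saving". Here is what is being guessed.

All graphs are finite, simple and undirected. For a graph $G$ and $S\subseteq V(G)$, let $G[S]$ be the subgraph induced by $S$ and $G-S=G[V(G)\setminus S]$.

**Definition.** The set $S$ is a *cutset* of $G$ if $G-S$ is disconnected. We write $\Delta_G(S)$ for the maximum degree of $G[S]$. If $G$ has maximum degree at most $\Delta$, we call $\Delta-\Delta_G(S)$ the *saving* of $S$.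

For instance, in a long cycle ($\Delta=2$) two nonadjacent vertices form a cutset with $\Delta_G(S)=0$, so its saving is $2$. In a path with at least three vertices an inner vertex does the same.

A saving of $2$ is always available. A connected graph of maximum degree at most $\Delta$ with more than $\Delta+1$ vertices is not complete, so it has a cutset. Take a minimal one, $S$. Every vertex of $S$ has a neighbor in every component of $G-S$, hence at least two neighbors outside $S$, and $\Delta_G(S)\le\Delta-2$. The question, posed in Stéphane Bessy, Johannes Rauch, Dieter Rautenbach and Uéverton S. Souza, "Sparse vertex cutsets and the maximum degree", arXiv:2304.10353 (2023), is whether the saving can be made to grow with $\Delta$: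

> Are there two functions $f,g:\mathbb N\to\mathbb N$ with $\lim_{\Delta\to\infty}f(\Delta)=\infty$ such that every connected graph $G$ of order at least $g(\Delta)$ and maximum degree at most $\Delta$ has a cutset $S$ with $\Delta_G(S)\le\Delta-f(\Delta)$?

Let us test the guess. In a tree, one inner vertex is a cutset with $\Delta_G(S)=0$, so the saving is all of $\Delta$. For a graph that is harder to cut, take $n$ columns arranged in a cycle, each with $h$ vertices: the vertices are $(i,r)$ with $i\in\mathbb Z_n$, $1\le r\le h$, and two distinct vertices are adjacent if their positions differ by at most $a$. Assume $n\ge4a$. For $h=1$ this is the $a$-th power $C_n^a$ of a cycle. Every degree is $\Delta=(2a+1)h-1$.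

* Every cutset contains $a$ consecutive full columns. If not, every run of columns contained in $S$ has length less than $a$, so two columns that meet $V(G)\setminus S$ and follow each other around the cycle are at distance at most $a$. Their remaining vertices are then pairwise adjacent, and $G-S$ is connected. Since $a$ consecutive columns form a clique, $\Delta_G(S)\ge ah-1$.
* This is attained. Let $S$ consist of the columns $1,\dots,a$ and $2a+1,\dots,3a$. Each block is a clique, there are no edges between the blocks, and $S$ separates the columns $a+1,\dots,2a$ from the columns $3a+1,\dots,n$. So $\Delta_G(S)=ah-1$.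

The best saving is $(a+1)h$, more than half the degree. Every test so far supports the guess. The guess is nevertheless wrong.

**Theorem 1.** There is a constant $K$ such that for all integers $\Delta\ge2$ and $n_0$ there is a connected graph $G$ of order at least $n_0$ and maximum degree at most $\Delta$ such that every cutset $S$ of $G$ satisfies $\Delta_G(S)\ge\Delta-K$.

**Theorem 2.** Let $\Delta\ge3$. Every connected graph of maximum degree at most $\Delta$ and order greater than $\Delta^2+3\Delta$ has a cutset $S$ with $\Delta_G(S)\le\Delta-3$. For $\Delta\in\{3,4\}$ the number $3$ cannot be replaced by $4$.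

Theorem 1 answers the question: no. If $f,g$ existed, choose $\Delta\ge2$ with $f(\Delta)>K$ and apply Theorem 1 with $n_0=g(\Delta)$. Every cutset of the resulting graph has $\Delta_G(S)\ge\Delta-K>\Delta-f(\Delta)$, a contradiction.

Let $F(\Delta)$ be the largest $c$ such that all sufficiently large connected graphs of maximum degree at most $\Delta$ have a cutset with $\Delta_G(S)\le\Delta-c$. The two theorems say $3\le F(\Delta)\le K$ for all $\Delta\ge3$, and $F(3)=F(4)=3$. The value of $F(\Delta)$ for large $\Delta$ is not determined here.

## Growing a set one vertex at a time: a saving of 3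

If one believes the guess, the natural plan is to look at the boundary of a connected-looking blob and enlarge the blob by a bad boundary vertex. This proves Theorem 2, and it shows where the plan stops.

For $U\subseteq V(G)$ let $\partial U$ be the set of vertices outside $U$ with a neighbor in $U$.

**Step 1: the growth process.** This step sets up what we count. Let $G$ be connected of maximum degree at most $\Delta$, and suppose that every cutset contains a vertex with at least $\Delta-2$ neighbors in the cutset. We show $|V(G)|\le\Delta^2+3\Delta$, which is the contrapositive of the first part of Theorem 2. We may assume that $G$ has more than one vertex. Start with $U_1=\{v\}$. As long as $U_k\cup\partial U_k\ne V(G)$, the set $\partial U_k$ is a cutset, since it separates $U_k$ from the rest. So some $u\in\partial U_k$ has at least $\Delta-2$ neighbors in $\partial U_k$. Put $U_{k+1}=U_k\cup\{u\}$.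

Let $\rho\ge1$, $\mu\ge\Delta-2$, $\epsilon\ge0$ be the numbers of neighbors of $u$ in $U_k$, in $\partial U_k$, and outside $U_k\cup\partial U_k$. Then $\rho+\mu+\epsilon\le\Delta$. The vertex $u$ leaves the boundary and $\epsilon$ vertices enter, so
$$|\partial U_{k+1}|=|\partial U_k|-1+\epsilon .$$
Let $e_k$ be the number of edges between $U_k$ and $\partial U_k$. The $\rho$ edges from $u$ to $U_k$ are lost, and $\mu+\epsilon$ edges are gained, so $e_{k+1}-e_k=\mu+\epsilon-\rho$.

**Step 2: the three kinds of steps.** The aim is to see that the boundary never grows. Since $\rho+\epsilon\le\Delta-\mu\le2$ and $\rho\ge1$, there are three cases.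

* $\rho=2$, hence $\mu=\Delta-2$ and $\epsilon=0$: $|\partial U|$ drops by $1$ and $e$ changes by $\Delta-4\ge-1$.
* $\rho=1$, $\epsilon=0$: $|\partial U|$ drops by $1$ and $e$ changes by $\mu-1\ge\Delta-3\ge0$.
* $\rho=\epsilon=1$, hence $\mu=\Delta-2$: $|\partial U|$ is unchanged and $e$ grows by $\Delta-2\ge1$.

**Step 3: counting the steps.** The aim is to bound the length of the process. Since $|\partial U_1|\le\Delta$ and the boundary never grows, $|\partial U_k|\le\Delta$ and hence $e_k\le\Delta^2$ always. At most $\Delta$ steps are of the first two kinds, because each lowers $|\partial U|$ by one. Together these steps lower $e$ by at most $\Delta$. If there are $z$ steps of the third kind, then $e_1+z-\Delta\le\Delta^2$. As $e_1\ge1$, we get $z\le\Delta^2+\Delta-1$. So there are at most $\Delta^2+2\Delta-1$ steps, the process ends with $U_k\cup\partial U_k=V(G)$ and $k\le\Delta^2+2\Delta$, and $|V(G)|=k+|\partial U_k|\le\Delta^2+3\Delta$.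

**Step 4: sharpness for $\Delta=3,4$.** Here we exhibit arbitrarily large graphs. For $\Delta=3$, every cutset of a connected graph is nonempty, so $\Delta_G(S)\ge0=\Delta-3$; long cycles are arbitrarily large examples. For $\Delta=4$ take $C_n^2$ with $n\ge7$, which is $4$-regular. By the argument of the first section (with $a=2$, $h=1$), every cutset contains two cyclically consecutive vertices. They are adjacent, so $\Delta_G(S)\ge1=\Delta-3$. This proves Theorem 2. $\blacksquare$

**Where this stops.** Try the same argument for a saving of $4$. Now we only know $\mu\ge\Delta-3$, so $\rho+\epsilon\le3$, and the case $\rho=1$, $\epsilon=2$ appears. In it the boundary *grows* by one. Nothing bounds $|\partial U_k|$ or $e_k$ any more, and the count gives no bound on the order of $G$.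

## What a graph without sparse cutsets has to contain

Let us turn around and try to defeat every cutset. In the column graph above, the cheap cutset was a block of $a$ consecutive columns. A vertex of reach $a$ has all its neighbors in a run of full columns of $S$ only if the run has at least $2a+1$ columns, but $a$ columns already separate. So we should add vertices of *shorter* reach $b$, with $2b+1\le a$: a full gap of $a$ columns then contains a short-reach vertex together with its whole neighborhood.

All degrees must agree up to a constant, since a vertex of degree far below $\Delta$ is useless for us. A vertex with a quarter of the reach therefore needs four times as many neighbors per column. So an ordinary vertex must not be adjacent to everything in a nearby column. We give ordinary ("main") vertices a class $x\in X$, where $X$ is the vertex set of a fixed $d$-regular graph $\Gamma$, and let classes interact only along edges of $\Gamma$. A short-reach vertex sees $t=4d$ classes.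

Now $S$ need not be a block of full columns; the gap may lie at different places for different classes. Three devices deal with this.

* **A short-reach vertex for every $t$-set of classes.** If, near some position, at least $t$ classes lie wholly in $S$, some short-reach vertex has all its neighbors in $S$. Hence all but fewer than $t$ classes meet one of the two sides $A,B$ near that position. Since there are no edges between $A$ and $B$, expansion in $\Gamma$ will force one side to be tiny there.
* **Links.** A vertex whose neighborhood lies in $S$ helps only if the vertex itself is in $S$. We add a bounded number of further edges per vertex, from position $i$ to positions $i\pm1$ and $i+kg$ with $|k|\le1000$, where $a=100g$. They force a vertex of every kind into $S$ near every relevant position, with an uncertainty of $g$ in its position. To reach distance $10a$ with a bounded number of links, the spacing $g$ has to be proportional to $a$, so this uncertainty cannot be made constant.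
* **A second kind of special vertex.** Suppose the tiny side is $Z$ and $w^*\in Z$ is a main vertex of class $x$ at position $j$. All its neighbors outside $Z$ are in $S$, which puts into $S$ nearly all $d$ classes of $N(x)$ at positions $[j-a,j+a]$. We want a special vertex that sees only these. A short-reach vertex does not fit, since it sees $4d$ classes. A vertex seeing $d-\ell$ classes of $N(x)$ with reach at most $a-g$ (the margin $g$ is the uncertainty above) sees only $(d-\ell)(2a-2g+1)$ pairs (position, class). This is short of $2ad$ by at least $d(2g-1)$, which is unbounded as $g$ grows. The way out is to use *two* adjacent vertices $w^*,w_2$ of $Z$: the special vertex takes most of its neighbors from those of $w^*$, with reach about $0.77a$, and the rest from those of $w_2$, with reach about $0.23a$. Both reaches leave room for the uncertainty.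

## Counting in a projective plane

Recall that $PG(2,q)$ has $N=q^2+q+1$ points and $N$ lines, each line has $q+1$ points, each point is on $q+1$ lines, two lines meet in exactly one point and two points lie on exactly one line. Its *incidence graph* $\Gamma$ has the points and lines as vertices, and a point is adjacent to the lines through it. For $q=2$ this is a $3$-regular graph on $14$ vertices.

Fix $q=2^{20}$, and put $d=q+1>10^6$, let $X$ be the vertex set of $\Gamma$, and $m=|X|=2N$. The graph $\Gamma$ is $d$-regular and bipartite, and two distinct vertices have at most one common neighbor. It is vertex-transitive: $PGL_3(q)$ is transitive on points, and exchanging the point $[v]$ with the line $v^\perp$ is an automorphism, because $[w]\in v^\perp$ and $[v]\in w^\perp$ both mean $v\cdot w=0$. In this and the following sections $N(x)$ denotes the neighborhood of $x$ in $\Gamma$. Put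
$$t=4d,\qquad \ell=600,\qquad e=d-2\ell-2 .$$

**Lemma 3.** If at least $N/3$ points lie on none of $s$ given lines, then $s\le2q$. Dually, if at least $N/3$ lines contain none of $s$ given points, then $s\le2q$.

**Proof.** The second statement follows from the first by the duality automorphism. Let $s\ge1$, let $U$ be the set of covered points and $r(x)$ the number of given lines through $x$. Counting incidences, and incidences with ordered pairs of given lines,
$$\sum_{x\in U}r(x)=s(q+1),\qquad \sum_{x\in U}r(x)^2=s(q+1)+s(s-1)=s(q+s).$$
By Cauchy–Schwarz, $|U|\ge\frac{s(q+1)^2}{q+s}$. Since $N-(q+1)^2=-q$, the number of uncovered points is at most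
$$N-\frac{s(q+1)^2}{q+s}=\frac{qN+s\,(N-(q+1)^2)}{q+s}=\frac{q(N-s)}{q+s}\le\frac{qN}{q+s}.$$
If this number is at least $N/3$, then $q+s\le3q$. $\square$

(For $q=2$, $s=1$ the bound $\frac{q(N-s)}{q+s}$ equals $4$, and indeed one line misses exactly $7-3=4$ points.)

**Lemma 4.** Let $P,Q\subseteq X$ be such that no edge $xx'$ of $\Gamma$ has $x\in P$, $x'\in Q$, and $|X\setminus(P\cup Q)|<t$. Then $\min(|P|,|Q|)\le14$.

The sets may overlap, and the small one may be nonempty: take $Q=\{x\}$, $P=X\setminus N(x)$. No edge joins them, and $X\setminus(P\cup Q)=N(x)$ has $d<t$ elements.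

**Proof.** Let $P_1,Q_1$ be the points and $P_2,Q_2$ the lines in $P,Q$. By symmetry $|P_1|\ge|Q_1|$. As $|P_1\cup Q_1|>N-t$, we get $|P_1|>(N-t)/2\ge N/3$; the last inequality says $N\ge12d$. No point of $P_1$ lies on a line of $Q_2$, so $|Q_2|\le2q$ by Lemma 3. Hence $|P_2|>N-t-2q\ge N/3$, and since no line of $P_2$ contains a point of $Q_1$, dually $|Q_1|\le2q$.

Suppose $|Q_2|\ge8$. Adding eight lines of $Q_2$ one by one, the $i$-th meets each of the $i-1$ earlier ones in one point, so it covers at least $d-(i-1)$ new points. Together they cover at least $8d-28$ points. None is in $P_1$, so each is in $Q_1$ or outside $P_1\cup Q_1$. Thus $8d-28<2q+t\le6d$, which is false. So $|Q_2|\le7$. The dual argument (eight points of $Q_1$ lie on at least $8d-28$ lines, none of them in $P_2$, and $|Q_2|\le2q$) gives $|Q_1|\le7$. So $|Q|\le14$. $\square$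

**Lemma 5.** There are no $P,Q\subseteq X$ with $|P|,|Q|>m-t-14$ and no edge of $\Gamma$ between $P$ and $Q$.

**Proof.** There are only $N$ lines and $N$ points, so $P$ contains more than $N-t-14\ge N/3$ points and $Q$ contains more than $N-t-14>2q$ lines. None of these points is on any of these lines, which contradicts Lemma 3. $\square$

## The graph: main vertices, short and wide types, links

Let $g\ge2$ be an integer and $a=100g$; the degree of our graph will grow linearly in $g$, while everything in the previous section is fixed. All intervals are integer intervals. The integers $b,\alpha,\gamma$ used next are chosen in (1) below.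

**Definition.** A *type* $\tau$ assigns to every $x\in X$ an interval $\tau_x$ (possibly empty) and is one of the following.

* *Short type*: a set $T\subseteq X$ with $|T|=t$. Put $\tau_x=[-b,b]$ for $x\in T$, and $\tau_x=\emptyset$ otherwise.
* *Wide type*: $(x_1,T_1,T_2,k)$ with $x_1\in X$; $T_1\subseteq N(x_1)$, $|T_1|=d-\ell$; $T_2\subseteq X\setminus(\{x_1\}\cup N(x_1))$, $|T_2|=e$; $k\in\mathbb Z$, $|k|\le200$. With the offset $o=kg$ (so $|o|\le2a$), put $\tau_x=[-\alpha,\alpha]$ for $x\in T_1$, $\tau_x=[o-\gamma,o+\gamma]$ for $x\in T_2$, and $\tau_x=\emptyset$ otherwise.

As an example of a wide type, let $x_1$ be a point, $T_1$ all but $600$ of the lines through $x_1$, $T_2$ any $d-1202$ points other than $x_1$ on one line, and $k=50$, so $o=a/2$. A special vertex of this type at position $i$ will see the lines of $T_1$ at positions within $\alpha$ of $i$, and the points of $T_2$ at positions within $\gamma$ of $i+a/2$.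

Let $\mathcal Y$ be the set of all types; $|\mathcal Y|$ does not depend on $g$. Let $h=100|\mathcal Y|$ and $\eta=\frac{|\mathcal Y|}{mh}\le\frac1{100}$, and
$$W=\frac{2ad}{1-\eta}=\frac{200gd}{1-\eta},\quad b=\Big\lfloor\frac W{2t}\Big\rfloor=\Big\lfloor\frac{25g}{1-\eta}\Big\rfloor,\quad \gamma=b-2g,\quad \alpha=\Big\lfloor\frac{W-2e\gamma}{2(d-\ell)}\Big\rfloor.\tag{1}$$

**Definition.** Let $n\ge100a$. The graph $G$ has *main* vertices $(i,x,r)$ with $i\in\mathbb Z_n$, $x\in X$ (the *class*), $1\le r\le h$, and vertices $y_{\tau,i}$ with $\tau\in\mathcal Y$, $i\in\mathbb Z_n$. The index $i$ is the *position*; *column* $i$ is the set of all $M=mh+|\mathcal Y|$ vertices at position $i$. The edges are: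

* *dense edges*: $(i,x,r)\sim(i',x',r')$ if $xx'\in E(\Gamma)$ and $|i-i'|\le a$; and $y_{\tau,i}\sim(i',x,r)$ if $i'-i\in\tau_x$;
* *links*: with $\Lambda=\{kg:|k|\le1000\}\cup\{1,-1\}$, any two distinct vertices whose positions differ by an element of $\Lambda$.

Differences are taken modulo $n$. After the gap has been bounded in (4), all arguments take place in a window of fewer than $50a$ consecutive positions. All edges span at most $1000g=10a$ positions and $n\ge100a$, so in such a window positions may be treated as integers.

Since $0\in\Lambda$, each column is a clique, and since $1\in\Lambda$, consecutive columns are completely joined. So $G$ is connected, and its order is at least $n$. Each vertex has at most $2003M$ links. All dense neighbors of a vertex $y_{\tau,i}$ are main.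

**Step 1: the sizes of $b,\gamma,\alpha$.** We check that all lengths fit together. Since $\eta\le0.01$, $25g\le b\le25.26g$, so $23g\le\gamma\le23.26g$, and $200gd\le W\le202.03gd$. Since $d>10^6$, also $0.998d\le e\le d$ and $0.999d\le d-\ell\le d$. Hence
$$\alpha\le\frac{202.03-2\cdot0.998\cdot23}{1.998}\,g\le\frac{202.03-45.9}{1.998}\,g\le79g,\qquad \alpha\ge\frac{200-46.52}2\,g-1=76.74g-1\ge76g,$$
the last because $g\ge2$. Consequently
$$\alpha+g\le a,\qquad \gamma+2g=b\le\alpha,\qquad \alpha-b\ge\gamma,\qquad 2b+2g+1\le a,\qquad 2a+\gamma\le3a.\tag{2}$$

**Step 2: the dense degrees agree up to a constant.** Put $w(\tau)=\sum_x|\tau_x|$, so the dense degree of $y_{\tau,i}$ is $h\,w(\tau)$. For a short type, $w=2tb+t$ with $2tb\in(W-2t,W]$, so $w\in(W-t,W+t]$. For a wide type, $w=2(d-\ell)\alpha+2e\gamma+(d-\ell)+e$, where $2(d-\ell)\alpha+2e\gamma\in(W-2(d-\ell),W]$, so $w\in[W-d,W+2d]$. In all cases $|w(\tau)-W|\le4d$.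

The dense degree of $(i,x,r)$ is $hd(2a+1)+\sum_\tau|\tau_x|$: it sees $d$ classes at $2a+1$ positions, and those $y_{\tau,i'}$ with $i-i'\in\tau_x$. The set $\mathcal Y$ is invariant under $\mathrm{Aut}(\Gamma)$, which is transitive on $X$. So $\sum_\tau|\tau_x|$ is the same for all $x$, namely $\frac1m\sum_\tau w(\tau)$. As $\frac{|\mathcal Y|}m=\eta h$, it differs from $\eta hW$ by at most $4d\eta h$. And $2hda=(1-\eta)hW$; this is why $W$ was defined with the factor $\frac1{1-\eta}$. So the dense degree of a main vertex differs from $(1-\eta)hW+\eta hW=hW$ by at most $hd+4d\eta h\le2dh$.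

Let $\delta$ be the minimum dense degree. Then
$$\delta\ge hW-4dh,\qquad \Delta(G)\le D(g):=hW+4dh+2003M.\tag{3}$$

**Proposition 6.** Every cutset $S$ of $G$ satisfies $\Delta_G(S)\ge\delta-M$.

**Step 3: Proposition 6 implies Theorem 1.** Here we pass from the special degrees $D(g)$ to all $\Delta$. The numbers $d,h,\eta,M$ do not depend on $g$, so $D(g+1)-D(g)=c_1:=\frac{200dh}{1-\eta}$ is a constant. Let
$$K=\max\{c_1+8dh+2004M,\ D(2)\}.$$
If $2\le\Delta<D(2)$, take a cycle of order at least $n_0$. Its cutsets are nonempty, so $\Delta_G(S)\ge0\ge\Delta-K$. If $\Delta\ge D(2)$, choose $g\ge2$ with $D(g)\le\Delta<D(g+1)$ and $n\ge\max(n_0,100a)$. Then $\Delta(G)\le\Delta$, and by Proposition 6 and (3) every cutset satisfies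
$$\Delta_G(S)\ge\delta-M\ge hW-4dh-M=D(g)-8dh-2004M>\Delta-c_1-8dh-2004M\ge\Delta-K.$$
So only Proposition 6 remains.

## One of the two sides is tiny near a gap

Suppose $S$ is a cutset with $\Delta_G(S)<\delta-M$. Let $A$ be the vertex set of a component of $G-S$ and $B=V(G)\setminus(S\cup A)$. Both are nonempty and there are no $A$–$B$ edges. A vertex of $S$ has at least $\delta$ dense neighbors and fewer than $\delta-M$ neighbors in $S$. So every vertex of $S$ has **more than $M$** dense neighbors outside $S$.

**Step 1: two immediate consequences.** These are the only ways in which the assumption on $S$ is used.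

(i) Every $y_{\tau,i}\in S$ has a main neighbor outside $S$, via a dense edge.

(ii) Let $u',u$ be at consecutive positions "on the same line", that is, $u'=(i,x,r)$, $u=(i\pm1,x,r)$, or $u'=y_{\tau,i}$, $u=y_{\tau,i\pm1}$. If $u'\in Z$ and $u\in S$, where $Z\in\{A,B\}$, then some $w\in Z$ is a dense neighbor of both $u$ and $u'$.

For (ii), we count the dense neighbors of $u$ that are not dense neighbors of $u'$. Shifting an interval by one step brings in at most one new integer. If $u$ is main, there is one new position for each of the $d$ neighboring classes and at most one new $y$-vertex per type (because $\tau_x$ is an interval), in all at most $dh+|\mathcal Y|\le M$. If $u$ is a $y$-vertex, there is at most one new position per class, in all at most $mh\le M$. As $u$ has more than $M$ dense neighbors outside $S$, one of them is also a dense neighbor of $u'$. It is outside $S$ and adjacent to $u'\in Z$, so it is in $Z$.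

**Step 2: a short gap.** We look for a place where $S$ separates. A column is a clique, so it cannot meet both $A$ and $B$. Start at a column meeting $A$, go around the cycle to the first column meeting $B$, and go back to the last column before it that meets $A$. This gives $p<p'$ such that column $p$ meets $A$, column $p'$ meets $B$, and all columns strictly between lie in $S$. Consecutive columns are completely joined, so $p'-p\ge2$. If $p'-p\ge2b+2$, take a vertex $y_{T,p+b+1}$ of short type. It is in $S$, and all its dense neighbors have positions in $[p+1,p+2b+1]$, hence lie in $S$. This contradicts (i). So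
$$2\le p'-p\le2b+1\le a.\tag{4}$$

**Step 3: every type is represented in $S$ near every position.** This is what the links are for.

**Claim 7.** For every $\sigma$ with $|\sigma-p|\le8a$ and every type $\tau$ there is $s$ with $|s-\sigma|\le g$ such that $y_{\tau,s}$ has a dense (main) neighbor outside $S$.

**Proof.** Choose integers $k_1,k_2$ such that $s_1=p+k_1g$ and $s_2=p'+k_2g$ are within $g$ of $\sigma$. Since $|\sigma-p|\le800g$ and, by (4), $|\sigma-p'|\le900g$, we can have $|k_1|,|k_2|\le1000$. Then $y_{\tau,s_1}$ belongs to column $p$ or is linked to all of it. Column $p$ meets $A$, so $y_{\tau,s_1}\notin B$. In the same way $y_{\tau,s_2}\notin A$. The vertices $y_{\tau,s}$ with $s$ from $s_1$ to $s_2$ form a path, by the links $\pm1$. If none of them were in $S$, all would be in $A$ or all in $B$, since there are no $A$–$B$ edges; both are impossible. So some $y_{\tau,s}$ with $|s-\sigma|\le g$ is in $S$, and (i) applies. $\square$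

**Step 4: the classes seen by $A$ and by $B$.** We translate the situation near $\sigma$ into $\Gamma$. For $|\sigma-p|\le8a$ let $J_\sigma=[\sigma-b-g,\sigma+b+g]$, and let $D_A(\sigma)$ (respectively $D_B(\sigma)$) be the set of $x\in X$ such that some main vertex $(i,x,r)$ with $i\in J_\sigma$ is in $A$ (respectively $B$).

**Claim 8.** We have $|X\setminus(D_A(\sigma)\cup D_B(\sigma))|<t$. Moreover $\Gamma$ has no edge between $D_A(\sigma)$ and $D_B(\sigma')$ whenever $|\sigma-\sigma'|\le1$.

**Proof.** If the first statement fails, choose a $t$-subset $T$ of $X\setminus(D_A(\sigma)\cup D_B(\sigma))$. For $|s-\sigma|\le g$, every dense neighbor of $y_{T,s}$ has class in $T$ and position in $[s-b,s+b]\subseteq J_\sigma$, so it is in $S$. This contradicts Claim 7. For the second statement, positions in $J_\sigma$ and $J_{\sigma'}$ differ by at most $2b+2g+1\le a$, so an edge of $\Gamma$ between the two sets would give an $A$–$B$ edge of $G$. $\square$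

**Step 5: the small side.** Now the plane does its work.

**Claim 9.** There is $Z\in\{A,B\}$ with $|D_Z(\sigma)|\le14$ for all $\sigma$ with $|\sigma-p|\le8a$. The set $O$ of all $x\in X$ for which some main vertex $(i,x,r)$ with $|i-p|\le8a$ lies in $Z$ satisfies $|O|\le\ell$.

**Proof.** By Claim 8 and Lemma 4, for each $\sigma$ one of $D_A(\sigma),D_B(\sigma)$ has at most $14$ elements. The other then has more than $m-t-14>14$ elements, so exactly one side is small. Suppose the small side changes between $\sigma$ and $\sigma+1$. Then the large sets at $\sigma$ and at $\sigma+1$ belong to different sides. Both have more than $m-t-14$ elements, and by Claim 8 there is no edge of $\Gamma$ between them. This contradicts Lemma 5. So the small side is the same, $Z$, for all $\sigma$.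

For the bound on $O$, take the centers $\sigma=p-8a+2bi$ for integers $0\le i\le\frac{16a}{2b}$, and $\sigma=p+8a$. As $\frac{16a}{2b}\le\frac{1600g}{50g}=32$, these are at most $34$ centers. The intervals $[\sigma-b,\sigma+b]\subseteq J_\sigma$ cover $[p-8a,p+8a]$, so $|O|\le34\cdot14=476\le\ell$. $\square$

## Two adjacent vertices of the small side trap a wide type

If $Z=A$ let $c=p$, $c'=p+1$; if $Z=B$ let $c=p'$, $c'=p'-1$. Then column $c$ meets $Z$, column $c'$ is contained in $S$ by (4), and $|c-p|\le a$.

**Step 6: two adjacent vertices of $Z$, one of them main.** These are the two vertices whose neighborhoods will fill up $S$.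

**Claim 10.** There is a main vertex $w^*=(j,x,r)\in Z$ with $|j-p|\le4a$, and a vertex $w_2\in Z$ that is a dense neighbor of $w^*$.

**Proof.** First we find a main vertex $(j_0,x,r)\in Z$ with $|j_0-c|\le3a$. If column $c$ contains a main vertex of $Z$, take it. Otherwise some $y_{\tau,c}\in Z$, while $y_{\tau,c'}\in S$. By (ii), some dense neighbor of $y_{\tau,c}$ is in $Z$. It is main, and its position is within $\max(\alpha,b,2a+\gamma)\le3a$ of $c$.

Now walk from $(j_0,x,r)$ along the vertices $(i,x,r)$, position by position, to $(c',x,r)\in S$. Consecutive vertices are linked, so the first vertex that is not in $Z$ is in $S$. Let $w^*=(j,x,r)$ be the vertex just before it. As $j$ lies between $j_0$ and $c'$, and $|c'-c|=1$, we have $|j-c|\le3a$ and so $|j-p|\le4a$. By (ii), applied to $w^*$ and the next vertex of the walk, there is $w_2\in Z$ that is a dense neighbor of $w^*$. $\square$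

**Step 7: what $w^*$ forces into $S$.** As $|O|\le\ell$, we can choose a $(d-\ell)$-subset $T_1$ of $N(x)\setminus O$. Then *every main vertex with class in $T_1$ and position in $[j-a,j+a]$ is in $S$*. Indeed, it is adjacent to $w^*\in Z$, so it is in $Z\cup S$. It is not in $Z$, because its class is not in $O$ and its position is within $5a$ of $p$.

**Step 8: what $w_2$ sees.** We look for a second batch of classes and a stretch of positions that $w_2$ controls. Precisely, we find an $e$-set $T_2\subseteq X\setminus(\{x\}\cup N(x)\cup O)$, an interval $I_2$ such that $w_2$ is adjacent to all main vertices with class in $T_2$ and position in $I_2$, and an integer $\pi$ with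
$$[\pi-b,\pi+b]\subseteq I_2,\qquad |\pi-j|\le2a.\tag{5}$$

*Case $w_2=(j_2,x_2,r_2)$ main.* Then $x_2\in N(x)$ and $|j_2-j|\le a$. Since $\Gamma$ is bipartite, $N(x_2)\cap N(x)=\emptyset$. Choose $T_2\subseteq N(x_2)\setminus(\{x\}\cup O)$, which has at least $d-1-\ell\ge e$ elements. Let $I_2=[j_2-a,j_2+a]$ and $\pi=j_2$.

*Case $w_2=y_{T,s_2}$ of short type.* Then $|s_2-j|\le b$. Choose $T_2\subseteq T\setminus(\{x\}\cup N(x)\cup O)$, which has at least $4d-1-d-\ell\ge e$ elements. Let $I_2=[s_2-b,s_2+b]$ and $\pi=s_2$.

*Case $w_2=y_{\tau',s_2}$ of wide type,* $\tau'=(x_1',T_1',T_2',k')$, with offset $o'=k'g$. As $w^*$ is a dense neighbor of $w_2$, we have $x\in T_1'\cup T_2'$. Neither $T_1'\subseteq N(x_1')$ nor $T_2'$ contains $x_1'$, so $x\ne x_1'$ and $|N(x)\cap N(x_1')|\le1$. Hence $T_1'\setminus(\{x\}\cup N(x)\cup O)$ has at least $(d-\ell)-1-1-\ell=e$ elements; this is why $e=d-2\ell-2$. Choose $T_2$ in it. Let $I_2=[s_2-\alpha,s_2+\alpha]$, and let $\pi$ be the element of $[s_2-(\alpha-b),s_2+(\alpha-b)]$ closest to $j$. Then $[\pi-b,\pi+b]\subseteq I_2$. If $x\in T_1'$, then $|s_2-j|\le\alpha$, so $|\pi-j|\le\alpha\le2a$. If $x\in T_2'$, then $|s_2+o'-j|\le\gamma$,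 so $|s_2-j|\le2a+\gamma$ and
$$|\pi-j|\le\max\bigl(0,\,2a+\gamma-(\alpha-b)\bigr)\le2a,$$
because $\alpha-b\ge\gamma$ by (2). The last inequality matters: offsets up to $2a$ in $w_2$ do not create a need for offsets larger than $2a$ in the type we build next.

**Step 9: the trapped type.** We now exhibit a type that contradicts Claim 7. Round $\pi-j$ toward $0$ to a multiple $o=kg$ of $g$. By (5), $|k|\le200$, and $|j+o-\pi|<g$. Since $T_1\subseteq N(x)$ has $d-\ell$ elements and $T_2\subseteq X\setminus(\{x\}\cup N(x))$ has $e$ elements, $\tau^*=(x,T_1,T_2,k)$ is a wide type. Let $s$ be any integer with $|s-j|\le g$, and consider the dense neighbors of $y_{\tau^*,s}$.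

* Those with class in $T_1$ have positions in $[s-\alpha,s+\alpha]\subseteq[j-a,j+a]$, because $\alpha+g\le a$. By Step 7 they are in $S$.
* Those with class in $T_2$ have positions in $[s+o-\gamma,s+o+\gamma]$. As $|s+o-\pi|\le|s-j|+|j+o-\pi|<2g$, this interval is contained in
$$[\pi-\gamma-2g,\pi+\gamma+2g]=[\pi-b,\pi+b]\subseteq I_2 .$$
So they are adjacent to $w_2\in Z$ and lie in $Z\cup S$. Their classes are not in $O$, and their positions are within $4a+2a+b<8a$ of $p$, so they are not in $Z$. Hence they are in $S$.

Thus for *every* $s$ with $|s-j|\le g$, all dense neighbors of $y_{\tau^*,s}$ are in $S$. Since $|j-p|\le4a$, this contradicts Claim 7 with $\sigma=j$ and $\tau=\tau^*$. This proves Proposition 6 and, with it, Theorem 1. $\blacksquare$
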